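# Normal measures and Gödel–Löb logic: measurable cardinals of every finite Mitchell order suffice for completeness

## 1. Three formulas at a measurable cardinal

A normal measure on an uncountable cardinal $\kappa$ is a nonprincipal $\kappa$-complete ultrafilter $U$ on $\kappa$ closed under diagonal intersections: if $X_\xi\in U$ for $\xi<\kappa$, then $\{\nu<\kappa:\nu\in X_\xi\text{ for all }\xi<\nu\}\in U$. Let a propositional variable $p$ stand for a collection of ordinals, and read modal formulas at an ordinal $\eta$ as follows. The formula $\Diamond p$ holds at $\eta$ if some normal measure on $\eta$ contains $\{\nu<\eta:\nu\text{ satisfies }p\}$, and $\Box p$ holds at $\eta$ if every normal measure on $\eta$ contains that set. An ordinal without normal measures satisfies every $\Box\varphi$ and no $\Diamond\varphi$.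

Take first $\Diamond p\wedge\Diamond\neg p$. It holds at $\kappa$ for a suitable $p$ exactly when some set $X\subseteq\kappa$ lies in one normal measure on $\kappa$ and $\kappa\setminus X$ in another, that is, when $\kappa$ has at least two normal measures. If $\kappa$ has exactly one normal measure $U$, then $\Diamond p$ and $\Box p$ both say that the set given by $p$ is in $U$, so $\Diamond p\to\Box p$ holds at $\kappa$ whatever $p$ is.

Next take $\Diamond\Diamond\top$. The ordinals satisfying $\Diamond\top$ are the measurable cardinals. So $\Diamond\Diamond\top$ holds at $\kappa$ if and only if some normal measure on $\kappa$ contains the set of measurable cardinals below $\kappa$. At the least measurable cardinal this set is empty, so $\Box\Box\bot$ holds there.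

Finally take
$$\Lambda:\qquad \Diamond p\wedge\Diamond q\ \to\ \Diamond(p\wedge q)\vee\Diamond(p\wedge\Diamond q)\vee\Diamond(q\wedge\Diamond p).$$
If the least measurable $\kappa$ has two normal measures $U_1\ne U_2$, choose disjoint $X_1\in U_1$, $X_2\in U_2$ and interpret $p,q$ as $X_1,X_2$. Then $\Diamond p\wedge\Diamond q$ holds at $\kappa$. The formula $\Diamond(p\wedge q)$ fails there because $X_1\cap X_2=\emptyset$, and the last two disjuncts fail because no $\nu<\kappa$ satisfies any $\Diamond\psi$. So $\Lambda$ fails at $\kappa$.

In Kripke semantics small finite pictures do the same work. The fork, a root below two incomparable points, refutes $\Diamond p\to\Box p$ and $\Lambda$; the chain of three points refutes $\Box\Box\bot$. The logic of all finite pictures of this sort is the Gödel–Löb logic $\mathbf{GL}$. At a measurable cardinal the normal measures play the part of the arrows. To refute every formula that some finite picture refutes, we certainly need $\Diamond^n\top$ to hold somewhere for each $n$, so we need tall cardinals. We also need branching, which a universe with few normal measures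 lacks. How strong a large cardinal hypothesis does this take?

## 2. The semantics and the theorems

**Definition 2.1.** $\mathbf{GL}$ is the normal modal logic with variables, Boolean connectives and $\Box$ (and $\Diamond=\neg\Box\neg$) axiomatized by all propositional tautologies, $\Box(p\to q)\to(\Box p\to\Box q)$ and Löb's axiom $\Box(\Box p\to p)\to\Box p$, and closed under modus ponens, substitution and necessitation.

A (strict) frame is a set with a transitive irreflexive relation $<$. In a Kripke model on it, $t\models\Diamond\varphi$ if and only if $s\models\varphi$ for some $s>t$. Finite frames of this kind validate $\mathbf{GL}$, and we use the following theorem (Segerberg; see Boolos, *The Logic of Provability*): every non-theorem of $\mathbf{GL}$ fails at the root of a model on a finite rooted transitive irreflexive frame. For instance, $\Box^n\bot$ fails at the root of the $(n+1)$-element chain, since $n$ steps upward are possible there. Hence $\mathbf{GL}\not\vdash\Box^n\bot$.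

**Definition 2.2.** For each ordinal $\eta$ let $\mathcal M_\eta=\bigcap\{\mathcal U:\mathcal U\text{ is a normal measure on }\eta\}$, where the empty intersection is $\mathcal P(\eta)$, and let $\vec{\mathcal M}=\langle\mathcal M_\eta:\eta\in On\rangle$ (a filter sequence in the sense of Blass). A valuation assigns a class of ordinals to each variable; Boolean connectives act as class operations, and
$$\eta\models\Box\varphi\iff\{\nu<\eta:\nu\models\varphi\}\in\mathcal M_\eta .$$
A formula is valid on $\vec{\mathcal M}$ if it holds at every ordinal under every valuation. $\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$ if every formula valid on $\vec{\mathcal M}$ is a theorem of $\mathbf{GL}$.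

Thus $\eta\models\Diamond\varphi$ if and only if $\{\nu<\eta:\nu\models\varphi\}\in\mathcal U$ for at least one normal measure $\mathcal U$ on $\eta$, which is the reading of Section 1. We take for granted that $\mathbf{GL}$ is sound for this semantics. The truth value of a formula at $\eta$ depends only on the valuation restricted to $\eta+1$. So set valuations suffice, and completeness is expressed by a first-order sentence.

The problem of the exact consistency strength of completeness has its source in Mohammad Golshani and Reihane Zoghifard, "Completeness of the Gödel-Löb provability logic for the filter sequence of normal measures", arXiv:2110.02786 (2021). Recorded with it as known are three facts. Completeness requires measurable cardinals of every finite Mitchell order. If there are infinitely many strong cardinals, then $\mathbf{GL}$ is complete in a generic extension of the canonical core model. In the known canonical core models for strong cardinals, $\mathbf{GL}$ is incomplete. The answer is that the first fact is sharp. Let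
$$H:\quad\text{for every }n<\omega\text{ there is a measurable cardinal }\kappa\text{ with Mitchell order }o(\kappa)\ge n .$$
(The Mitchell order is recalled in Section 3. By Lemma 3.2(c) it is the same to ask for $o(\kappa)=n$ for every $n\geq 1$.)

**Theorem A.** (1) ZFC proves: if $\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$, then $H$. (2) If $H$ holds, there is an inner model $L[\mathcal U]\models ZFC$ containing a forcing notion which forces over $L[\mathcal U]$ that $\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$. Hence $ZFC+H$ and $ZFC$ + "$\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$" are equiconsistent.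

**Theorem B.** For $n\ge1$: $ZFC$ + "the set of formulas valid on $\vec{\mathcal M}$ is exactly $\mathbf{GL}+\Box^{n+1}\bot$" is equiconsistent with $ZFC+\exists\kappa\,(o(\kappa)\ge n)$.

**Theorem C.** Let $n\ge1$ and let $V_0=L[\mathcal U]$ be the model of Section 4 built from one $\kappa$ with $o(\kappa)\ge n$. Let $T\in V_0$ be a strict partial order, countable in $V_0$, with a least element $r$, such that the chains above each element have bounded finite length and the longest chains strictly above $r$ have $n$ elements. In a generic extension of $V_0$ there is a map $\pi$ from the normal measures on $\kappa$ onto $T\setminus\{r\}$ with: $U'\triangleleft U\Rightarrow\pi(U)<\pi(U')$; and $\pi(U)<q\Rightarrow\exists U'\triangleleft U\ (\pi(U')=q)$.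

As an instance of Theorem C, take $n=1$ and let $T$ be a root below $m$ leaves. Then in an extension of a model where $\kappa$ has a single normal measure, $\kappa$ has at least $m$ of them.

## 3. Mitchell order is the height that $\Diamond^n\top$ sees

We recall the textbook facts about an ultrapower $j:V\to M=\mathrm{Ult}(V,W)$ by a normal measure $W$ on $\kappa$. The critical point is $\kappa$, and $j$ fixes every element of $V_\kappa$. Also $[f]_W=j(f)(\kappa)$, so by Łoś $M\models\varphi(\kappa,j(a))$ if and only if $\{\nu<\kappa:\varphi(\nu,a)\}\in W$; in particular $X\in W\iff\kappa\in j(X)$ for $X\subseteq\kappa$. The model $M$ is closed under $\kappa$-sequences. Hence $M$ contains all subsets of $\kappa$ and all functions from $\kappa$ to $V_\kappa$, and computes $\kappa^+$ correctly. For $X\subseteq\kappa$ we have $j(X)\cap\kappa=X$, so $X=[\nu\mapsto X\cap\nu]_W$. Consequently, if $f(\nu)\subseteq\mathcal P(\nu)$ for all $\nu$, then $[f]_W\subseteq\mathcal P(\kappa)$ and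
$$X\in[f]_W\iff\{\nu<\kappa:X\cap\nu\in f(\nu)\}\in W\qquad(X\subseteq\kappa).\tag{1}$$

**Definition 3.1.** For normal measures on $\kappa$, $U\triangleleft W$ if and only if $U\in\mathrm{Ult}(V,W)$. Let $o(U)$ be the rank of $U$ in $\triangleleft$ and $o(\kappa)=\sup\{o(U)+1:U\text{ a normal measure on }\kappa\}$; put $o(\eta)=0$ if $\eta$ is not measurable.

For example, let $\kappa$ be the least measurable cardinal. If $U\triangleleft W$, then $\kappa$ is measurable in $\mathrm{Ult}(V,W)$, so $W$-many $\nu<\kappa$ are measurable, which is absurd. All measures have rank $0$, and $o(\kappa)=1$.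

**Lemma 3.2.** (a) $\triangleleft$ is transitive and well-founded. (b) Let $M=\mathrm{Ult}(V,W)$. The normal measures on $\kappa$ in $M$ are exactly those $U\triangleleft W$, the relation $\triangleleft$ between them is the same in $M$ and in $V$, and $o^M(\kappa)=o(W)$. (c) If $o(\kappa)\ge n+1$, then some $\beta<\kappa$ has $o(\beta)\ge n$. Hence for $n\geq 1$ the least $\kappa$ with $o(\kappa)\ge n$ has $o(\kappa)=n$.

*Proof.* **Step 1** turns $U'\triangleleft U$ into a statement about objects that ultrapowers share. If $U'\in\mathrm{Ult}(V,U)$, then $U'\subseteq\mathcal P(\kappa)$ is represented by some $f$ with $f(\nu)\subseteq\mathcal P(\nu)$ (change $f$ on a null set), so $f:\kappa\to V_\kappa$. By (1), $U'\triangleleft U$ holds if and only if there is such an $f$ with $X\in U'\iff\{\nu:X\cap\nu\in f(\nu)\}\in U$ for all $X\subseteq\kappa$. Every such $f$ and all subsets of $\kappa$ are in $M$, so for $U,U'\in M$ this is the same statement in $M$ and in $V$.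

**Step 2** is (a). If $U'\triangleleft U\triangleleft W$, then $U\in M=\mathrm{Ult}(V,W)$, the function $f$ of Step 1 is in $M$, and $U'$ is definable from $f$ and $U$; so $U'\in M$. For well-foundedness, let $\kappa$ be least carrying an infinite descending sequence $U_0,U_1,\dots$ with $U_{k+1}\triangleleft U_k$, and let $j:V\to M=\mathrm{Ult}(V,U_0)$. All $U_k$ with $k\ge1$ are in $M$ by transitivity, so $\langle U_k:k\ge1\rangle\in M$, and by Step 1 it is descending in $M$. But $j(\kappa)>\kappa$ is least with such a sequence in $M$, a contradiction.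

**Step 3** is (b). Since $M$ and $V$ have the same subsets of $\kappa$ and the same $\kappa$-sequences of them, an element of $M$ is a normal measure on $\kappa$ in $M$ if and only if it is one in $V$. So the normal measures of $M$ on $\kappa$ are the $U\triangleleft W$, with the same $\triangleleft$. By transitivity all $\triangleleft$-predecessors of such a $U$ are among them, so their ranks agree, and $o^M(\kappa)=\sup\{o(U)+1:U\triangleleft W\}=o(W)$.

**Step 4** is (c). If $o(\kappa)\ge n+1$, there is $W$ on $\kappa$ with $o(W)\ge n$. Then $o^M(\kappa)\ge n$ by (b), and Łoś gives $\{\beta<\kappa:o(\beta)\ge n\}\in W$. $\square$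

**Lemma 3.3.** $\eta\models\Diamond^k\top$ if and only if $o(\eta)\ge k$.

*Proof.* We induct on $k$; the case $k=0$ is trivial. $\eta\models\Diamond^{k+1}\top$ holds if and only if some normal $U$ on $\eta$ contains $\{\nu<\eta:o(\nu)\ge k\}$. By Łoś and Lemma 3.2(b) this says that some $U$ has $o(U)=o^{\mathrm{Ult}(V,U)}(\eta)\ge k$, that is, $o(\eta)\ge k+1$. $\square$

**Proof of Theorem A(1).** Let $\mathbf{GL}$ be complete and $n<\omega$. As $\mathbf{GL}\not\vdash\Box^n\bot$, the formula $\Box^n\bot$ is not valid, so some $\eta\models\Diamond^n\top$, and $o(\eta)\ge n$ by Lemma 3.3. $\square$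

## 4. The canonical model, where the measures form a line

For the converse we start from the smallest model with the right heights.

**Definition 4.1.** A set function $\mathcal U$ with domain $\{(\beta,l):l<o^{\mathcal U}(\beta)\}$ is a coherent sequence if each $\mathcal U(\beta,l)$ is a normal measure on $\beta$ and, for $i:V\to\mathrm{Ult}(V,\mathcal U(\beta,l))$, $o^{i(\mathcal U)}(\beta)=l$ and $i(\mathcal U)(\beta,m)=\mathcal U(\beta,m)$ for $m<l$.

Agreement of $i(\mathcal U)$ and $\mathcal U$ below $\beta$ is automatic, since $i$ fixes $V_\beta$ pointwise. Example: one normal measure $\mathcal U(\kappa,0)$ with $o^{\mathcal U}(\kappa)=1$ and $o^{\mathcal U}=0$ elsewhere is coherent, because $o^{i(\mathcal U)}$ is nonzero only at $i(\kappa)\ne\kappa$. We cite a theorem of W. Mitchell (*Sets constructible from sequences of ultrafilters*, JSL 39 (1974) 57–66; also in Jech, *Set Theory*, Ch. 19): if $V=L[\mathcal U]$ with $\mathcal U$ coherent, then GCH holds and every normal measure on any $\alpha$ is $\mathcal U(\alpha,l)$ for some $l<o^{\mathcal U}(\alpha)$.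

**Lemma 4.2.** Let $o(\kappa)\ge n\ge1$ and $\mu<\kappa$. There are $o^{\mathcal U}:(\mu,\kappa]\to\omega$ with $o^{\mathcal U}(\kappa)=n$ and $o^{\mathcal U}(\beta)<n$ for $\beta<\kappa$, and normal measures $\mathcal U(\beta,l)$ on $\beta$ for $l<o^{\mathcal U}(\beta)$, such that for all $l<o^{\mathcal U}(\beta)$
$$\{\nu<\beta:o^{\mathcal U}(\nu)=l\}\in\mathcal U(\beta,l),\tag{2}$$
and for $m<l$ and $X\subseteq\beta$
$$X\in\mathcal U(\beta,m)\iff\{\nu<\beta:o^{\mathcal U}(\nu)=l,\ X\cap\nu\in\mathcal U(\nu,m)\}\in\mathcal U(\beta,l).\tag{3}$$

*Proof.* **Step 1** chooses the measures at $\kappa$ and functions representing them. Choose $W_0\triangleleft\dots\triangleleft W_{n-1}$ on $\kappa$: take a measure of rank at least $n-1$ and descend one rank at a time. By transitivity $W_m\triangleleft W_l$ for $m<l$. They are distinct, so there are pairwise disjoint $X_l\in W_l$ with $X_l\subseteq(\mu,\kappa)$. For $m<l$ choose $w^l_m$ on $X_l$ with $[w^l_m]_{W_l}=W_m$. By Łoś we may shrink $X_l$ so that each $w^l_m(\nu)$ is a normal measure on $\nu$.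

**Step 2** thins the $X_l$ until the representing functions fit together. Let $X^0_l=X_l$, and let $X^{i+1}_l$ be the set of $\nu\in X^i_l$ such that $X^i_m\cap\nu\in w^l_m(\nu)$ for all $m<l$ and, for all $k<m<l$ and $X\subseteq\nu$,
$$X\in w^l_k(\nu)\iff\{\xi\in X_m\cap\nu:X\cap\xi\in w^m_k(\xi)\}\in w^l_m(\nu).\tag{4}$$
We show $X^i_l\in W_l$ for all $l$ by induction on $i$. By Łoś we must check the two conditions at $\kappa$ in $\mathrm{Ult}(V,W_l)$. There $w^l_m(\nu)$ becomes $W_m$, while $X^i_m\cap\nu$, $X_m\cap\nu$ and the $w^m_k(\xi)$ for $\xi<\nu$ become $X^i_m$, $X_m$ and the $w^m_k(\xi)$ for $\xi<\kappa$. So the first condition becomes $X^i_m\in W_m$, the induction hypothesis. Condition (4) becomes $X\in W_k\iff\{\xi\in X_m:X\cap\xi\in w^m_k(\xi)\}\in W_m$, which is $[w^m_k]_{W_m}=W_k$ by (1).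

**Step 3** reads off the sequence. Let $X^\omega_l=\bigcap_iX^i_l\in W_l$. For $\nu\in X^\omega_l$ and $m<l$ all $X^i_m\cap\nu$ are in $w^l_m(\nu)$, so $X^\omega_m\cap\nu\in w^l_m(\nu)$ by countable completeness. For $\nu\in X^\omega_l$ put $o^{\mathcal U}(\nu)=l$ and $\mathcal U(\nu,m)=w^l_m(\nu)$; put $o^{\mathcal U}(\kappa)=n$, $\mathcal U(\kappa,l)=W_l$, and $o^{\mathcal U}=0$ elsewhere. Then (2) holds because $X^\omega_l\cap\beta\in\mathcal U(\beta,l)$. For (3) with $\beta<\kappa$, intersect with $X^\omega_l\cap\beta\in\mathcal U(\beta,l)$ and use (4) at $\beta$, with $m,l,o^{\mathcal U}(\beta)$ in the roles of $k,m,l$; for $\beta=\kappa$ use the last sentence of Step 2. $\square$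

**The model $V_0$.** Let $I=\omega\setminus\{0\}$ (for Theorem A, assuming $H$) or $I=\{n\}$ (for Theorems B and C, assuming some $\kappa$ has $o(\kappa)\ge n$). In the first case let $\kappa_n$ be the least cardinal with $o\ge n$; by Lemma 3.2(c) $o(\kappa_n)=n$, so $\kappa_1<\kappa_2<\cdots$. In the second case let $\kappa_n=\kappa$. Let $\kappa_n^-$ be $\kappa_{n-1}$ if $n-1\in I$, and $0$ otherwise. Apply Lemma 4.2 to each $\kappa_n$ with $\mu=\kappa_n^-$, let $\mathcal U$ be the union of the resulting sequences, and extend $o^{\mathcal U}$ by $0$. The union still satisfies (2) and (3), because a measure $\mathcal U(\beta,l)$ with $\beta\in(\kappa_n^-,\kappa_n]$ contains $(\kappa_n^-,\beta)$.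

Now pass to $L[\mathcal U]$. For $X\in L[\mathcal U]$ the sets in (2) and (3) are in $L[\mathcal U]$. So in $L[\mathcal U]$ the sequence $\langle\mathcal U(\beta,l)\cap L[\mathcal U]\rangle$ consists of normal measures and satisfies (2) and (3). For the ultrapower $i$ of $L[\mathcal U]$ by $\mathcal U(\beta,l)\cap L[\mathcal U]$, Łoś turns (2) into $o^{i(\mathcal U)}(\beta)=l$. By (1), it turns (3) into $i(\mathcal U)(\beta,m)=\mathcal U(\beta,m)\cap L[\mathcal U]$. This is coherence.

From now on $V_0=L[\mathcal U]$, $o=o^{\mathcal U}$, and $\mathcal U(\beta,l)$ denotes the measure in $V_0$. By Mitchell's theorem $V_0\models$ GCH, and its only normal measures are the $\mathcal U(\beta,l)$.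

**Remark 4.3.** A sensible first try is to stop here. In $V_0$ with $I=\omega\setminus\{0\}$, coherence gives $\mathcal U(\kappa_n,0)\triangleleft\dots\triangleleft\mathcal U(\kappa_n,n-1)$, so $H$ holds. Nevertheless $\mathbf{GL}$ is not complete in $V_0$, because the formula $\Lambda$ of Section 1 is valid there, although the fork refutes it. Indeed let $P,Q$ be the sets of $\nu<\eta$ satisfying $p$ and $q$, with $P\in\mathcal U(\eta,l)$ and $Q\in\mathcal U(\eta,m)$. If $l=m$, then $P\cap Q\in\mathcal U(\eta,l)$ and $\Diamond(p\wedge q)$ holds at $\eta$. If $m<l$, then by (3) $\mathcal U(\eta,l)$-many $\nu$ have $Q\cap\nu\in\mathcal U(\nu,m)$, hence satisfy $\Diamond q$; so $\Diamond(p\wedge\Diamond q)$ holds at $\eta$. The case $l<m$ is symmetric. So height is not enough: the measures form a line and we must make them branch, by forcing.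

## 5. Labelings by frames, and what goes wrong with bare labels

**Definition 5.1.** Let $T$ be a strict partial order and $D'$ a set of ordinals. A labeling of $D'$ by $T$ is a map $\alpha\mapsto t_\alpha\in T$ on $D'$; we write $A_s=\{\beta\in D':t_\beta=s\}$. The labeling is exact if for every $\alpha\in D'$:

* (L1) every normal measure on $\alpha$ contains $A_s\cap\alpha$ for some $s>t_\alpha$;
* (L2) for every $s>t_\alpha$ some normal measure on $\alpha$ contains $A_s\cap\alpha$.

Example: let $T$ be the fork with root $r$ and leaves $a,b$, and let $\kappa$ be the least measurable cardinal, with normal measures $U_1\ne U_2$. Choose $X\in U_1\setminus U_2$. On $D'=\kappa+1$ let $t_\kappa=r$, $t_\nu=a$ for $\nu\in X$ and $t_\nu=b$ for $\nu\in\kappa\setminus X$. Every normal measure on $\kappa$ contains $X$ or $\kappa\setminus X$, both occur, and ordinals below $\kappa$ have no normal measures; so the labeling is exact.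

**Lemma 5.2 (Truth Lemma).** Let $D'$ be exactly labeled by $T$, let $T$ carry a Kripke valuation, and interpret each variable $p$ as $\bigcup\{A_t:t\models p\}$. Then for $\alpha\in D'$: $\alpha\models\varphi\iff t_\alpha\models\varphi$.

*Proof.* We induct on $\varphi$. Variables and Boolean connectives are immediate; consider $\Diamond\varphi$. If $t_\alpha<s\models\varphi$, take $U$ from (L2). By induction all elements of $A_s$ satisfy $\varphi$, so $\{\nu<\alpha:\nu\models\varphi\}\in U$. Conversely, let $\{\nu<\alpha:\nu\models\varphi\}\in U$ with $U$ normal on $\alpha$. By (L1) $A_s\cap\alpha\in U$ for some $s>t_\alpha$. The two sets meet, so some $\nu\in A_s$ satisfies $\varphi$, and by induction $s=t_\nu\models\varphi$. Hence $t_\alpha\models\Diamond\varphi$. $\square$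

Next we choose frames that serve all finite frames at once. Let $T_n$ be the tree of all finite sequences $\langle(k_1,i_1),\dots,(k_m,i_m)\rangle$ with $n>k_1>\dots>k_m\ge0$ and $i_j<\omega$, ordered by proper extension. Put $rk(\emptyset)=n$ and $rk=k_m$ on nonempty sequences. For example, $T_0$ is one point, and $T_1$ is a root with leaves $\langle(0,i)\rangle$, $i<\omega$. If $rk(t)=m$, the part of $T_n$ at or above $t$ is isomorphic, with ranks, to $T_m$.

Recall that a p-morphism $f:T\to F$ satisfies $t<t'\Rightarrow f(t)<f(t')$, and whenever $f(t)<u$ there is $t'>t$ with $f(t')=u$. If a valuation on $F$ is pulled back along $f$, then $t$ and $f(t)$ satisfy the same formulas. Sending $\langle(0,i)\rangle$ to one leaf for even $i$ and to the other for odd $i$ is a p-morphism of $T_1$ onto the fork.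

**Lemma 5.3.** Let $F$ be a finite rooted transitive irreflexive frame whose root has rank $m$ (the maximal number of steps in a chain above it). There is a p-morphism of $T_m$ onto $F$ sending root to root.

*Proof.* Let $rk_F(v)$ be the maximal number of steps in a chain starting at $v$. If $u>v$, then $rk_F(u)<rk_F(v)$. If $k<rk_F(v)$, the set $\{u>v:rk_F(u)=k\}$ is finite, and it is nonempty: in a longest chain starting at $v$ the ranks drop by exactly one at each step. Define $f$ recursively with $rk(t)=rk_F(f(t))$. Send $\emptyset$ to the root. If $f(t)=v$, then for each $k<rk(t)$ let $i\mapsto f(t^\frown(k,i))$ enumerate $\{u>v:rk_F(u)=k\}$ (with repetitions). One-step extensions go up in $F$, so $f$ preserves $<$ by transitivity of $F$. If $f(t)<u$ and $k=rk_F(u)$, then $k<rk(t)$ and $u=f(t^\frown(k,i))$ for some $i$. Since every point of $F$ other than the root is above the root, $f$ is onto. $\square$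

**Proposition 5.4.** Let $n\ge1$, and suppose some set of ordinals is exactly labeled by (a copy of) $T_n$ with some ordinal $\kappa$ in it labeled by the root. Then every formula that fails at the root of a model on a finite rooted transitive irreflexive frame of rank $m\le n$ fails at some ordinal under some valuation on $\vec{\mathcal M}$.

*Proof.* Choose $t\in T_n$ with $rk(t)=m$. By Lemma 5.3 pull the valuation back to $\{t':t'\ge t\}\cong T_m$ and make it arbitrary elsewhere. Then $t\not\models\varphi$, since truth at $t$ depends only on the points at or above $t$. Moreover $A_t\ne\emptyset$: if $t$ is the root, then $\kappa\in A_t$, and otherwise (L2) at $\kappa$ gives a measure containing $A_t\cap\kappa$. By Lemma 5.2 any $\alpha\in A_t$ refutes $\varphi$. $\square$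

So the task is to force exact labelings. For the rest of the notes fix $\langle T_n:n\in I\rangle\in V_0$, where the $T_n\subseteq V_\omega$ are pairwise disjoint strict partial orders with least elements $r_n$, together with maps $rk:T_n\to\{0,\dots,n\}$ which are onto, satisfy $t<s\Rightarrow rk(s)<rk(t)$, and have $rk(r_n)=n$ (so $rk(t)<n$ for $t\ne r_n$). Copies of the trees above qualify. Only these properties are used in Sections 6–9. Since the $T_n$ are subsets of $V_\omega$, they are countable, and they are fixed, together with their order and $rk$, by every elementary embedding with uncountable critical point.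

What would one try first? Let a product forcing choose for each relevant $\beta$ a label $t_\beta\in T_n$ of rank $o(\beta)$, generically and nothing else. The ultrapower $i$ by $\mathcal U(\alpha,l)$ maps the forcing below $\alpha$ to one which at stage $\alpha$ chooses a label of rank $l$. Choosing $s$ there and lifting $i$ produces a normal measure containing $A_s$. This gives (L2). But nothing ties the choice of $s$ at stage $\alpha$ of the image to the label $t_\alpha$. We get measures for every $s$ with $rk(s)<o(\alpha)$, whether or not $s>t_\alpha$, and (L1) breaks (Remark 9.2 carries this out). In a frame $r<a<b$, $r<c$ with $a,b,c$ of ranks $1,0,0$ and $c\not>a$, an ordinal labeled $a$ would see $c$.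

The way past this is to let the label $t_\alpha$ leave a trace on $\alpha^+$ that every ultrapower can read. Prescribe in advance disjoint stationary sets $S^\alpha_s\subseteq\alpha^+$ for $s\in T_n$, and let an ordinal labeled $t$ receive clubs of $\alpha^+$ avoiding $S^\alpha_s$ exactly for $s\ge t$. If a normal measure on $\alpha$ concentrates on ordinals labeled $s$, its ultrapower sees $\alpha$ as labeled $s$ and contains a club avoiding $S^\alpha_s$. That club is real, so $s\ge t_\alpha$. If conversely $s>t_\alpha$, then $\{q:q\ge s\}\subseteq\{q:q\ge t_\alpha\}$, and the clubs that the ultrapower needs at $\alpha$ are among those already present. For this to work, ultrapowers must attach to $\alpha$ the same sets $S^\alpha_s$ as we do (Section 6), no other $S^\alpha_q$ may be destroyed by accident (Section 7), and every normal measure of the extension must extend one of $V_0$ (Section 8).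

## 6. Stationary subsets of $\beta^+$ that all the measures compute alike

A measure on $\beta$ sees only functions on $\beta$. To speak about ordinals below $\beta^+$ we use canonical functions.

**Definition 6.1.** For $\beta$ regular uncountable and $0<\delta<\beta^+$ let $e_\delta:\beta\to\delta$ be onto and $f_\delta(\nu)=\mathrm{otp}(e_\delta[\nu])$ for $\nu<\beta$; let $f_0=0$. (The dependence on $\beta$ is suppressed.)

Examples: if $0<\delta<\beta$, then $e_\delta[\nu]=\delta$ for all large $\nu$, so $f_\delta$ is eventually constant with value $\delta$. With $e_\beta=\mathrm{id}$ we get $f_\beta(\nu)=\nu$. With $e_{\beta+1}(0)=\beta$ and $e_{\beta+1}(1+\xi)=\xi$ we get $f_{\beta+1}(\nu)=\nu+1$ for infinite $\nu$.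

If $e,e':\beta\to\delta$ are both onto, then $\{\nu<\beta:e[\nu]=e'[\nu]\}$ contains a club (the closure points of two functions that translate $e$-preimages into $e'$-preimages and back). So $f_\delta$ is unique up to a club, and the choice of $e_\delta$ does not affect statements modulo a normal measure. If $j$ is an elementary embedding, with critical point $\beta$, of a model containing $e_\delta$, then $j(e_\delta)[\beta]=\{j(e_\delta(\xi)):\xi<\beta\}=j''\delta$, hence
$$j(f_\delta)(\beta)=\delta.\tag{5}$$

**Lemma 6.2 (in $V_0$).** For $n\in I$ there are a set $D_n\subseteq(\kappa_n^-,\kappa_n]$ of inaccessibles with $\kappa_n\in D_n$, and sets $S^\beta_t$ ($\beta\in D_n$, $t\in T_n$), such that for $\beta\in D_n$: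

* (S1) the $S^\beta_t\subseteq\beta^+\cap\mathrm{cof}(\beta)$ are pairwise disjoint and stationary, and $(\beta^+\cap\mathrm{cof}(\beta))\setminus\bigcup_tS^\beta_t$ is stationary;
* (S2) $\{\nu\in D_n\cap\beta:o(\nu)=l\}\in\mathcal U(\beta,l)$ for $l<o(\beta)$;
* (S3) for $l<o(\beta)$, $\delta<\beta^+$, $t\in T_n$: $\delta\in S^\beta_t\iff\{\nu\in D_n\cap\beta:f_\delta(\nu)\in S^\nu_t\}\in\mathcal U(\beta,l)$.

*Proof.* Write $\kappa=\kappa_n$, $T=T_n$, $W_l=\mathcal U(\kappa,l)$ and $i_l:V_0\to N_l=\mathrm{Ult}(V_0,W_l)$ for $l<n$.

**Step 1** finds the sets at $\kappa$, inside $N_0$ so that they can be represented modulo $W_0$. $N_0$ is closed under $\kappa$-sequences and computes $\kappa^+$ and $\kappa^+\cap\mathrm{cof}(\kappa)$ correctly. Fix in $N_0$ a sequence of injections $h_\delta:\delta\to\kappa$ ($\delta<\kappa^+$). For $\xi<\kappa^+$ and $\eta<\kappa$ let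
$$A_{\xi,\eta}=\{\delta\in\kappa^+\cap\mathrm{cof}(\kappa):\delta>\xi,\ h_\delta(\xi)=\eta\}\in N_0 .$$
For fixed $\xi$ these $\kappa$ many sets cover a final part of the stationary set $\kappa^+\cap\mathrm{cof}(\kappa)$, so some $A_{\xi,\eta_\xi}$ is stationary in $V_0$. Fix $\eta$ with $\eta_\xi=\eta$ for $\kappa^+$ many $\xi$. For these $\xi$ the sets $A_{\xi,\eta}$ are pairwise disjoint, since $h_\delta(\xi)=h_\delta(\xi')$ implies $\xi=\xi'$. Choose countably many of them as $S^\kappa_t$ ($t\in T$), and keep one more outside. By closure of $N_0$, $\vec S^\kappa=\langle S^\kappa_t:t\in T\rangle\in N_0$, and (S1) holds at $\kappa$.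

**Step 2** defines the sets below $\kappa$, first at order $0$ by representing $\vec S^\kappa$, then at positive order by reading them off with $\mathcal U(\nu,0)$. Let $\langle\vec S^\nu:\nu\in Y_0\rangle$ represent $\vec S^\kappa$ modulo $W_0$, where $Y_0\in W_0$ consists of inaccessible $\nu\in(\kappa_n^-,\kappa)$ with $o(\nu)=0$ and each $\vec S^\nu$ is a $T$-sequence of subsets of $\nu^+$. If $\nu\in(\kappa_n^-,\kappa)$, $o(\nu)>0$ and $Y_0\cap\nu\in\mathcal U(\nu,0)$, put
$$S^\nu_t=\{\delta<\nu^+:\{\xi\in Y_0\cap\nu:f_\delta(\xi)\in S^\xi_t\}\in\mathcal U(\nu,0)\}.\tag{6}$$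
This does not depend on the choice of the $f_\delta$. Let $Y$ be the set of $\nu<\kappa$ where $\vec S^\nu$ is now defined. Because $i_0(\vec S)(\kappa)=\vec S^\kappa$ and $i_0(f_\delta)(\kappa)=\delta$ by (5), Łoś shows that $S^\kappa_t$ satisfies (6) with $\kappa,W_0$ in place of $\nu,\mathcal U(\nu,0)$.

**Step 3** shows that all the $W_l$ compute $\vec S^\kappa$: for $l<n$, $\{\nu\in Y:o(\nu)=l\}\in W_l$ and $i_l(\vec S)(\kappa)=\vec S^\kappa$. For $l=0$ this is the choice of $\vec S$. Let $l\ge1$. By coherence, in $N_l$ the ordinal $\kappa$ has order $l$ and $i_l(\mathcal U)(\kappa,0)=W_0$; also $i_l(Y_0)\cap\kappa=Y_0\in W_0$ and $i_l(\kappa_n^-)=\kappa_n^-$. So $\kappa\in i_l(Y)$, and $i_l(\vec S)(\kappa)$ is computed in $N_l$ by (6) from $W_0$ and the sequence $i_l(\vec S)\upharpoonright Y_0=\vec S\upharpoonright Y_0$. The functions $e_\delta$, and so $f_\delta$, are in $N_l$, so this is the computation at the end of Step 2, and the result is $\vec S^\kappa$.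

**Step 4** thins $Y$ so that (S1)–(S3) hold at every point. Let $D^0$ be the set of inaccessible $\nu\in Y$ satisfying (S1). Let $D^{i+1}$ be the set of $\nu\in D^i$ such that for all $l<o(\nu)$, $\delta<\nu^+$ and $t\in T$: $\{\xi\in D^i\cap\nu:o(\xi)=l\}\in\mathcal U(\nu,l)$, and $\delta\in S^\nu_t\iff\{\xi\in Y\cap\nu:f_\delta(\xi)\in S^\xi_t\}\in\mathcal U(\nu,l)$.

We claim $\{\nu\in D^i:o(\nu)=l\}\in W_l$ for all $l<n$, by induction on $i$. For $i=0$ we need, by Step 3 and Łoś, that (S1) holds in $N_l$ at $\kappa$ for $\vec S^\kappa$. It does: $N_l\subseteq V_0$ has the same $\kappa^+\cap\mathrm{cof}(\kappa)$, and a set stationary in $V_0$ is stationary in $N_l$. For $i+1$ we need at $\kappa$ in $N_l$, for each $m<l$, two things, where $i_l(\mathcal U)(\kappa,m)=W_m$. First, $\{\xi\in D^i:o(\xi)=m\}\in W_m$, which is the induction hypothesis for $m$. Second, $\delta\in S^\kappa_t\iff\{\xi\in Y:f_\delta(\xi)\in S^\xi_t\}\in W_m$, which follows by Łoś from $i_m(\vec S)(\kappa)=\vec S^\kappa$ and $i_m(f_\delta)(\kappa)=\delta$.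

Put $D_n=\{\kappa\}\cup\bigcap_iD^i$. Let $\beta\in\bigcap_iD^i$ and $l<o(\beta)$. Since $\beta\in D^{i+1}$ for every $i$, countable completeness of $\mathcal U(\beta,l)$ gives (S2); then $D_n\cap\beta\in\mathcal U(\beta,l)$, and (S3) follows from the second clause in the definition of $D^{i+1}$. At $\beta=\kappa$, (S1) is Step 1, (S2) follows from the claim and countable completeness, and (S3) from the equivalence just proved together with (S2). $\square$

Let $D=\bigcup_{n\in I}D_n$.

## 7. A Cohen real and a product of club shootings

**The first step: a Cohen real.** Let $c$ be generic over $V_0$ for $\mathrm{Add}(\omega,1)=2^{<\omega}$, and $V_1=V_0[c]$. (The real is used in Lemma 8.1.) The forcing is countable, so GCH, cardinals, cofinalities and inaccessibles are preserved. Every club in $V_1$ of a regular uncountable cardinal contains a club in $V_0$, so (S1) is preserved.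

Let $i:V_0\to N_0=\mathrm{Ult}(V_0,\mathcal U(\beta,l))$. As $i$ fixes $\mathrm{Add}(\omega,1)$ pointwise, it lifts to $i:V_1\to N_0[c]$ by $i(\tau^c)=i(\tau)^c$. Let
$$\mathcal U^1(\beta,l)=\{X\in\mathcal P(\beta)^{V_1}:\beta\in i(X)\}\supseteq\mathcal U(\beta,l),$$
a normal measure in $V_1$. Every element of $N_0[c]$ is $\tau^c$ with $\tau=i(f_0)(\beta)$ for some $f_0\in V_0$ whose values are names, hence it equals $i(f)(\beta)$ with $f(\nu)=f_0(\nu)^c$. So the elementary map $[f]\mapsto i(f)(\beta)$ from $\mathrm{Ult}(V_1,\mathcal U^1(\beta,l))$ to $N_0[c]$ is onto. That is, the lift is the ultrapower of $V_1$ by $\mathcal U^1(\beta,l)$, and $N_0[c]$ is closed under $\beta$-sequences in $V_1$.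

**The second step: labels with clubs.** Work in $V_1$. For $\beta\in D_n$ and $t\in T_n$ let $Q^t_\beta$ be the set of functions $p$ on $\{s\in T_n:s\ge t\}$ with $p(s)$ a closed bounded (possibly empty) subset of $\beta^+$ disjoint from $S^\beta_s$, ordered by coordinatewise end-extension. The lottery sum of some posets puts them side by side under a common new top element, so a generic filter first chooses one of them and is then generic for it. (The lottery sum of two one-point posets just chooses one of two labels.) Let $Q_\beta$ be the lottery sum consisting of a top element $1$ and the pairs $(t,p)$ with $rk(t)=o(\beta)$, $p\in Q^t_\beta$; pairs with different $t$ are incompatible. Such $t$ exist, since $o(\beta)\le n$ and $rk$ is onto.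

Let $R$ be the Easton product of the $Q_\beta$, $\beta\in D$: a condition $p$ has support $\mathrm{supp}(p)$, the set of $\beta$ with $p(\beta)\ne1$, and we require $|\mathrm{supp}(p)\cap\delta|<\delta$ for all inaccessible $\delta$. For example, below an inaccessible limit $\delta$ of $D$ a condition is nontrivial only on a bounded set. Write $R_{<\alpha},R_{>\alpha}$ for the evident factors; for $\alpha\in D$, $R\cong R_{<\alpha}\times Q_\alpha\times R_{>\alpha}$. Let $G$ be $R$-generic over $V_1$ with parts $G_{<\alpha},g_\alpha,G_{>\alpha}$. By density $g_\alpha\ne\{1\}$. Let $t_\alpha$ be the element it selects, so $rk(t_\alpha)=o(\alpha)$; in particular $t_{\kappa_n}=r_n$. This labels each $D_n$ by $T_n$, and $A_s=\{\beta\in D_n:t_\beta=s\}$ for $s\in T_n$.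

**Lemma 7.1 (in $V_1$).** Let $\alpha\in D_n$, $t\in T_n$. (i) $Q^t_\alpha$ is $<\alpha$-closed. (ii) $Q^t_\alpha$ is $\le\alpha$-distributive. (iii) If $q\in T_n$ and $q\not\ge t$, then $Q^t_\alpha$ forces $S^\alpha_q$ to be stationary.

*Proof.* **Step 1** is (i). Given a descending sequence of length $<\alpha$, take unions coordinatewise and, where the union is nonempty without maximum, add its supremum. That supremum has cofinality $<\alpha$, so it is not in $S^\alpha_s\subseteq\mathrm{cof}(\alpha)$. The result is a condition, and it is a greatest lower bound, since any lower bound is closed and end-extends the unions.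

**Step 2** sets up the models for (ii) and (iii). Let $p\in Q^t_\alpha$, let $\langle E_\xi:\xi<\alpha\rangle$ be dense open sets and $\dot C$ a name for a club in $\alpha^+$. Let $Z\subseteq\alpha^+\cap\mathrm{cof}(\alpha)$ be stationary and disjoint from $\bigcup_{s\ge t}S^\alpha_s$: for (ii) the leftover set of (S1), for (iii) $Z=S^\alpha_q$. Since $\alpha^{<\alpha}=\alpha$, there is a continuous chain $\langle N_i:i<\alpha^+\rangle$ of elementary submodels of some $H(\chi)$, of size $\alpha$, containing $\alpha+1$ as a subset and all relevant parameters, with $\langle N_j:j\le i\rangle\in N_{i+1}$ and ${}^{<\alpha}N_{i+1}\subseteq N_{i+1}$. (Build $N_{i+1}$ in $\alpha$ rounds, alternately closing under Skolem functions and adding all sequences of length $<\alpha$.) Each $N_i\cap\alpha^+$ is an ordinal, because $\alpha\subseteq N_i$, and these ordinals increase continuously. So $N_\delta\cap\alpha^+=\delta$ for a club of $\delta$, and we pick such a limit $\delta\in Z$. As $\mathrm{cof}(\delta)=\alpha$, a sequence of length $<\alpha$ from $N_\delta$ has all its terms in some $N_{i+1}$ with $i<\delta$;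 so ${}^{<\alpha}N_\delta\subseteq N_\delta$. Fix $\langle\delta_\xi:\xi<\alpha\rangle$ cofinal in $\delta$.

**Step 3** builds a condition that reaches $\delta$. Construct a descending sequence of $p_\xi\in N_\delta$, $\xi<\alpha$, with $p_0=p$, as follows. Given $p_\xi$, first add to every coordinate one successor ordinal above $\delta_\xi$ and above its maximum; this is allowed, as successor ordinals lie in no $S^\alpha_s$. Then extend inside $N_\delta$ to $p_{\xi+1}\in E_\xi$ with $p_{\xi+1}\Vdash\gamma_\xi\in\dot C$ for some $\gamma_\xi>\delta_\xi$ in $N_\delta\cap\alpha^+=\delta$. At limits take greatest lower bounds, which are in $N_\delta$ because the sequence so far is. Since each $\sup p_\xi(s)$ is in $N_\delta\cap\alpha^+=\delta$, all $p_\xi(s)$ are subsets of $\delta$, with maxima cofinal in $\delta$. Put $p^*(s)=\bigcup_\xi p_\xi(s)\cup\{\delta\}$. A limit point of $p^*(s)$ below $\delta$ is a limit point of some $p_\xi(s)$, so $p^*(s)$ is closed; and $\delta\in Z$ is not in $S^\alpha_s$ for $s\ge t$. So $p^*\le p$ is a condition. It lies in all $E_\xi$, which proves (ii). It forces that $\dot C$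 is unbounded in $\delta$, hence $\delta\in\dot C\cap Z$, which proves (iii). $\square$

By density (adding successor ordinals), the generic $g_\alpha$ yields for each $s\ge t_\alpha$ a club of $\alpha^+$ disjoint from $S^\alpha_s$.

**Lemma 7.2.** Let $\alpha\in D$.

* (a) $R_{<\alpha}\subseteq V_\alpha$ (identifying $p$ with its restriction to its support), so $|R_{<\alpha}|\le\alpha$.
* (b) $R_{>\alpha}$ is $<\gamma$-closed for $\gamma=\min(D\setminus(\alpha+1))$ (trivial if there is no such $\gamma$), hence $\le\alpha^+$-closed. $R$ is countably closed.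
* (c) Every $f:\alpha\to On$ in $V_1[G]$ lies in $V_1[G_{<\alpha}]$.
* (d) $\alpha^{+V_0}$ is regular in $V_1[G]$ and is the least cardinal above $\alpha$ there. If $\alpha\in D_n$ and $q\in T_n$, then $S^\alpha_q$ is nonstationary in $V_1[G]$ if and only if $q\ge t_\alpha$.

*Proof.* (a) Supports in $R_{<\alpha}$ have size $<\alpha$, hence are bounded in the regular $\alpha$, and $Q_\beta\in V_\alpha$ for $\beta<\alpha$.

(b) All $Q_\beta$ with $\beta\ge\gamma$ are $<\gamma$-closed by Lemma 7.1(i), since a descending sequence in the lottery is constantly $1$ or eventually stays with one $t$. It remains to see that a union of fewer than $\gamma$ supports is a support. Below an inaccessible $\delta\le\gamma$ it is empty, and for inaccessible $\delta>\gamma$ it has size $<\delta$ below $\delta$ by regularity of $\delta$. As $\gamma$ is inaccessible, $\gamma>\alpha^+$. The last claim is the same argument with $\gamma=\min D$.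

(c) **Step 1** removes the upper part. By (b), $R_{>\alpha}$ adds no functions from $\alpha^+$ to $V_1$. By GCH $|Q_\alpha|\le\alpha^+$, as $(\alpha^+)^\alpha=\alpha^+$. Let $E=V_1[G_{>\alpha}][g_\alpha]$. We claim
$$\text{every }f:\lambda\to V_1\text{ in }E\text{ with }\lambda\le\alpha^+\text{ lies in }V_1[g_\alpha].\tag{7}$$
Let $\dot f\in V_1[G_{>\alpha}]$ be a $Q_\alpha$-name for $f$, forced to be a function from $\lambda$ to some set in $V_1$. Let $F$ be the partial function on $\lambda\times Q_\alpha$ with $F(\xi,q)=v$ if and only if $q\Vdash\dot f(\xi)=\check v$. Since $|\lambda\times Q_\alpha|\le\alpha^+$ in $V_1$, $F$ is coded by a function from $\alpha^+$ to $V_1$ in $V_1[G_{>\alpha}]$, so $F\in V_1$. For each $\xi$ some $q\in g_\alpha$ decides $\dot f(\xi)$, and $f(\xi)=F(\xi,q)$ for any $q\in g_\alpha$ with $(\xi,q)\in\mathrm{dom}(F)$. So $f\in V_1[g_\alpha]$.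

**Step 2** removes stage $\alpha$. By (7) and Lemma 7.1(ii), every $f:\alpha\to V_1$ in $E$ lies in $V_1$.

**Step 3** treats the lower part. Let $f:\alpha\to On$ be in $V_1[G]=E[G_{<\alpha}]$, $f=\dot f^{G_{<\alpha}}$ with $\dot f\in E$. Let $F$ be the partial function on $\alpha\times R_{<\alpha}$ sending $(\xi,p)$ to the value of $\dot f(\xi)$ decided by $p$, if there is one. Enumerating $\alpha\times R_{<\alpha}$ in $V_1$ in type $\alpha$, we code $F$ by an $\alpha$-sequence of elements of $V_1$ in $E$. By Step 2, $F\in V_1$, so $f\in V_1[G_{<\alpha}]$.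

(d) Write $\alpha^+$ for $\alpha^{+V_0}=\alpha^{+V_1}$. A map in $E$ from an ordinal $\leq\alpha$ cofinally into $\alpha^+$ would lie in $V_1$ by Step 2, so $\alpha^+$ is regular in $E$. By (7) every club of $\alpha^+$ in $E$ lies in $V_1[g_\alpha]$. So for $q\not\ge t_\alpha$ the set $S^\alpha_q$ is stationary in $E$ by Lemma 7.1(iii). For $q\ge t_\alpha$, $g_\alpha$ gives a club disjoint from $S^\alpha_q$. Finally $R_{<\alpha}$ has size $\le\alpha$, hence is $\alpha^+$-c.c. over $E$, and preserves the regularity of $\alpha^+$ and stationary subsets of $\alpha^+$. Ordinals strictly between $\alpha$ and $\alpha^{+V_0}$ are not cardinals even in $V_0$. $\square$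

## 8. Every normal measure of $V_1[G]$ respects the labels

We first show that normal measures of $V_1[G]$ extend those of $V_0$. This is where the Cohen real followed by countably closed forcing is used.

**Lemma 8.1.** Let $A\in V_1[G]$, $A\subseteq B\in V_0$, with $A\cap a\in V_0$ for all $a\subseteq B$ with $a\in V_0$ countable in $V_0$. Then $A\in V_0$.

*Proof.* **Step 1** records how an undecided set splits. If the lemma fails, some $(p^*,\dot r^*)\in\mathrm{Add}(\omega,1)*\dot R$ forces that $\dot A$ is a counterexample. Work in $V_0$. Enumerate the conditions below $p^*$ as $\langle p_n:n<\omega\rangle$ and let $\dot r_0=\dot r^*$. Given $\dot r_n$, the condition $(p_n,\dot r_n)$ cannot decide all statements "$b\in\dot A$" ($b\in B$), since otherwise it would force $\dot A\in V_0$. So there are $b_n\in B$ and $(p',\dot r'),(p'',\dot r'')\le(p_n,\dot r_n)$ forcing $b_n\in\dot A$ and $b_n\notin\dot A$ respectively. We may take $p',p''$ incompatible: if, say, $p''$ extends $p'$, replace them by $p''{}^\frown1$ and $p''{}^\frown0$. Let $\dot r_{n+1}$ be a name equal to $\dot r'$ below $p'$, to $\dot r''$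 below $p''$, and to $\dot r_n$ on conditions incompatible with both. Then $p^*\Vdash\dot r_{n+1}\le\dot r_n$.

**Step 2** catches all splittings with one countable set. As $\dot R$ is countably closed, let $\dot r_\omega$ name a lower bound of the $\dot r_n$, and let $a=\{b_n:n<\omega\}\in V_0$. Some $(p,\dot r)\le(p^*,\dot r_\omega)$ and $a_0\in V_0$ satisfy $(p,\dot r)\Vdash\dot A\cap a=a_0$. Then $p=p_n$ for some $n$; let $p',p''\le p_n$ be from stage $n$. Now $p'$ forces $\dot r\le\dot r_\omega\le\dot r_{n+1}=\dot r'$, so $(p',\dot r)\le(p',\dot r')$ forces $b_n\in\dot A$. Likewise $(p'',\dot r)\le(p'',\dot r'')$ forces $b_n\notin\dot A$. Both extend $(p,\dot r)$, which decides "$b_n\in\dot A$" by whether $b_n\in a_0$, a contradiction. $\square$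

**Lemma 8.2.** If $U$ is a normal measure on $\alpha$ in $V_1[G]$ ($\alpha$ any ordinal), then $U\cap V_0=\mathcal U(\alpha,l)$ for some $l<o(\alpha)$.

*Proof.* Let $a\in V_0$ be a countable subset of $\mathcal P(\alpha)^{V_0}$. By countable completeness of $U$ there is an ordinal $\nu$ in the intersection of all $x\in a\cap U$ and all $\alpha\setminus x$ with $x\in a\setminus U$. So $U\cap a=\{x\in a:\nu\in x\}\in V_0$. By Lemma 8.1, with $B=\mathcal P(\alpha)^{V_0}$, $U\cap V_0\in V_0$. It is a normal measure in $V_0$, and Mitchell's theorem applies. $\square$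

**Lemma 8.3.** Let $\alpha\in D_n$ and let $U$ be a normal measure on $\alpha$ in $V_1[G]$. Then $A_s\cap\alpha\in U$ for exactly one $s\in T_n$, and $s>t_\alpha$.

*Proof.* **Step 1** finds $s$. Let $U\cap V_0=\mathcal U(\alpha,l)$, $l<o(\alpha)$. By (S2), $\{\nu\in D_n\cap\alpha:o(\nu)=l\}\in U$. Since $rk(t_\nu)=o(\nu)$, this set is partitioned into countably many pieces by the $A_s$ with $rk(s)=l$. So $A_s\cap\alpha\in U$ for one $s$ with $rk(s)=l$, and for no other $s$ since the $A_s$ are disjoint.

**Step 2** shows that the ultrapower attaches the true sets to $\alpha$. Let $j:V_1[G]\to M=\mathrm{Ult}(V_1[G],U)$. $M$ has the correct $\alpha^+$, which is $\alpha^{+V_0}$ by Lemma 7.2(d); similarly $S^\nu_s\subseteq\nu^{+V_0}=\nu^{+V_1[G]}$ for $\nu\in D_n\cap\alpha$, so $j(\vec S)(\alpha)_s\subseteq\alpha^+$. For $\delta<\alpha^+$ take $f_\delta\in V_0$. With $\nu$ ranging over $D_n\cap\alpha$, (5) and Łoś give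
$$\delta\in j(\vec S)(\alpha)_s\iff\{\nu:f_\delta(\nu)\in S^\nu_s\}\in U\iff\{\nu:f_\delta(\nu)\in S^\nu_s\}\in\mathcal U(\alpha,l)\iff\delta\in S^\alpha_s .$$
The second step holds because the set is in $V_0$, the third is (S3). So $j(\vec S)(\alpha)_s=S^\alpha_s$.

**Step 3** reads the trace of the label. For $\nu\in A_s$ the set $S^\nu_s$ is nonstationary in $\nu^+$ by Lemma 7.2(d). By Łoś, $M$ contains a club of $\alpha^+$ disjoint from $S^\alpha_s$. Hence $S^\alpha_s$ is nonstationary in $V_1[G]$, and $s\ge t_\alpha$ by Lemma 7.2(d). As $rk(s)=l<o(\alpha)=rk(t_\alpha)$, in fact $s>t_\alpha$. $\square$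

## 9. A measure for every label above

**Lemma 9.1.** Let $\alpha\in D_n$ and $s>t_\alpha$ in $T_n$. In $V_1[G]$ there is a normal measure $U$ on $\alpha$ with $A_s\cap\alpha\in U$.

*Proof.* Put $t=t_\alpha$ and $l=rk(s)<rk(t)=o(\alpha)$. Let $i:V_1\to N$ be the ultrapower by $\mathcal U^1(\alpha,l)$; $N$ is closed under $\alpha$-sequences in $V_1$.

**Step 1** computes $i(R_{<\alpha})$. By (S2) $\alpha\in i(D_n\cap\alpha)$. By coherence $\alpha$ has order $l$ for $i(\mathcal U)$. By (S3) and (5), $i(\vec S)(\alpha)=\vec S^\alpha$. Since $i$ is the identity on $V_\alpha=V_\alpha^N$, and supports in $N$ are bounded below the inaccessible $\alpha$, the part of $i(R_{<\alpha})$ below $\alpha$ is $R_{<\alpha}$ itself. So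
$$i(R_{<\alpha})\cong R_{<\alpha}\times Q'_\alpha\times R' .$$
Here $Q'_\alpha$ is the stage-$\alpha$ lottery of $N$, over the labels in $T_n$ of rank $l$. Its component for $s$ is the poset $Q^s_\alpha$ of $V_1$, because $N$ and $V_1$ have the same $\alpha^+$, the same bounded subsets of it (they have size $\le\alpha$), and the same countable sequences of these. Finally $R'$ is $\le\alpha$-closed in $N$: for $\nu\in D\cap\alpha$ the part of $R_{<\alpha}$ above $\nu$ is $\le\nu$-closed, by the proof of Lemma 7.2(b), and we apply elementarity at $\alpha\in i(D\cap\alpha)$.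

**Step 2** finds an $R'$-generic over $N$ in $V_1$. As $|R_{<\alpha}|\le\alpha$, $N$ has at most $|i(2^\alpha)|=|i(\alpha^+)|$ dense subsets of $R'$. Ordinals below $i(\alpha^+)$ are represented by functions from $\alpha$ to $\alpha^+$, so by GCH their number in $V_1$ is at most $|{}^\alpha(\alpha^+)|=\alpha^+$. Meet the dense sets along a descending sequence of length $\alpha^+$ built in $V_1$. Proper initial segments have length $<\alpha^+$, so they lie in $N$, and limit stages have cofinality $\le\alpha$, so lower bounds exist. This gives $K\in V_1$ which is $R'$-generic over $N$.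

**Step 3** takes the clubs for $s$ from the clubs for $t$. Since $s>t$, $\{q:q\ge s\}\subseteq\{q:q\ge t\}$, so $Q^t_\alpha$ is the product of $Q^s_\alpha$ and a factor for the remaining coordinates. Let $h=\{p\upharpoonright\{q:q\ge s\}:(t,p)\in g_\alpha\}$. Then $G_{<\alpha}\times h$ is $R_{<\alpha}\times Q^s_\alpha$-generic over $V_1$, hence over $N[K]\subseteq V_1$. By the product lemma $G_{<\alpha}$, $\{1\}\cup\{(s,p):p\in h\}$ and $K$ together give an $i(R_{<\alpha})$-generic $G'$ over $N$.

**Step 4** lifts the embedding. For $p\in R_{<\alpha}$ the support of $p$ is bounded in $\alpha$, so $i(p)$ is $p$ extended by $1$'s, and $i''G_{<\alpha}\subseteq G'$. Hence $i$ lifts to $i^*:V_1[G_{<\alpha}]\to N[G']$ with $i^*(G_{<\alpha})=G'$, definable in $V_1[G]$, with critical point $\alpha$. Let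
$$U=\{X\in\mathcal P(\alpha)\cap V_1[G_{<\alpha}]:\alpha\in i^*(X)\}\in V_1[G].$$

**Step 5** checks that $U$ is as required. By Lemma 7.2(c) all subsets of $\alpha$ in $V_1[G]$, and all sequences of length $\le\alpha$ of such sets (coded by functions from $\alpha$ to $2$), lie in $V_1[G_{<\alpha}]$. So $U$ measures every subset of $\alpha$ in $V_1[G]$. It is nonprincipal since $i^*(\{\xi\})=\{\xi\}$ for $\xi<\alpha$. It is $\alpha$-complete since $i^*(\langle X_\xi:\xi<\lambda\rangle)=\langle i^*(X_\xi):\xi<\lambda\rangle$ for $\lambda<\alpha$. It is closed under diagonal intersections because the $\xi$-th entry of $i^*(\langle X_\xi:\xi<\alpha\rangle)$ is $i^*(X_\xi)$ for every $\xi<\alpha$. So $U$ is a normal measure in $V_1[G]$. The set $A_s\cap\alpha$ is computed from $G_{<\alpha}$, so it is in $V_1[G_{<\alpha}]$. Since $G'$ selects $s$ at $\alpha$, $\alpha\in i^*(A_s\cap\alpha)$, that is, $A_s\cap\alpha\in U$. $\square$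

**Remark 9.2.** Delete the clubs: let $Q_\beta$ be the lottery sum of one-point posets, one for each $t\in T_n$ with $rk(t)=o(\beta)$. Then $g_\alpha\in V_1$, Lemma 7.2(a) and (b) hold as before, and (c) holds because $R_{>\alpha}$ adds no $\alpha$-sequences and Step 3 of (c) applies. In the proof of Lemma 9.1, Steps 1, 2, 4 and 5 go through, and Step 3 simply selects $s$ at $\alpha$. The only thing used about $s$ is $rk(s)<o(\alpha)$. So every $\alpha$ gets a measure containing $A_s\cap\alpha$ for every $s$ with $rk(s)<o(\alpha)$. If $rk(s)<rk(t)$ but $s\not>t$, then $t\ne r_n$, $A_t\ne\emptyset$ by the same argument at $\kappa_n$, and (L1) fails at every $\alpha\in A_t$. In the real construction $s>t_\alpha$ is used exactly in Step 3, where $h$ is cut out of $g_\alpha$.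

## 10. Completeness in $V_1[G]$, bounded height, and prescribed patterns of measures

By Lemmas 8.3 and 9.1, in $V_1[G]$ every $D_n$ ($n\in I$) is exactly labeled by $T_n$, with $t_{\kappa_n}=r_n$.

**Proof of Theorem A(2).** Assume $H$, let $I=\omega\setminus\{0\}$, and let the $T_n$ be pairwise disjoint copies inside $V_\omega$ of the trees of Section 5; for $n\ge1$ they satisfy the requirements fixed there. Let $\mathbf{GL}\not\vdash\varphi$. By Segerberg's theorem $\varphi$ fails at the root of a model on a finite rooted transitive irreflexive frame, of rank $m$ say. Let $n=\max(m,1)$. By Proposition 5.4, applied in $V_1[G]$ to $D_n$ and $\kappa_n$, some ordinal refutes $\varphi$. So in $V_1[G]$ every formula valid on $\vec{\mathcal M}$ is a theorem of $\mathbf{GL}$. As $c$ and $G$ were arbitrary generics, $\mathrm{Add}(\omega,1)*\dot R$ forces completeness over $V_0=L[\mathcal U]$.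

For the equiconsistency: by part (1) every model of $ZFC$ with completeness satisfies $H$, and by part (2) $ZFC+H$ proves that an inner model of $ZFC$ contains a forcing notion forcing completeness over it. So the consistency of either theory implies that of the other. $\square$

**Proof of Theorem B.** *Lower bound.* The $(n+1)$-element chain validates $\mathbf{GL}$ and $\Box^{n+1}\bot$, but refutes $\Box^n\bot$ at its root. So $\Box^n\bot\notin\mathbf{GL}+\Box^{n+1}\bot$. If the logic of $\vec{\mathcal M}$ is $\mathbf{GL}+\Box^{n+1}\bot$, some $\eta\models\Diamond^n\top$, and $o(\eta)\ge n$ by Lemma 3.3.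

*Upper bound.* Assume $o(\kappa)\ge n$, and take $I=\{n\}$ with (a copy of) the tree $T_n$ of Section 5. We first show that nothing too tall occurs: in $V_1[G]$, by induction on $\alpha$, $\alpha\models\Box^{o(\alpha)+1}\bot$, where $o=o^{\mathcal U}$. By Lemma 8.2 and (2), any normal measure $U$ on $\alpha$ contains $\{\nu<\alpha:o(\nu)=l\}$ for some $l<o(\alpha)$. By induction such $\nu$ satisfy $\Box^{l+1}\bot$, hence $\Box^{o(\alpha)}\bot$, since $\Box^k\bot\to\Box^{k+1}\bot$ is a theorem of $\mathbf{GL}$ and $l+1\le o(\alpha)$. So the set of $\nu<\alpha$ satisfying $\Box^{o(\alpha)}\bot$ is in every normal measure on $\alpha$, as claimed. (If $o(\alpha)=0$ there is no such measure, and $\Box\bot$ holds.) As $o\le n$, $\Box^{n+1}\bot$ is valid in $V_1[G]$. Since $\mathbf{GL}$ is sound and the valid formulas are closed under the rules, all of $\mathbf{GL}+\Box^{n+1}\bot$ is valid.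

Conversely, let $\varphi\notin\mathbf{GL}+\Box^{n+1}\bot$. Then $\mathbf{GL}\not\vdash\Box^{n+1}\bot\to\varphi$. So $\varphi$ fails at the root of a model on a finite rooted transitive irreflexive frame whose root satisfies $\Box^{n+1}\bot$, that is, whose rank is $m\le n$. By Proposition 5.4 some ordinal refutes $\varphi$ in $V_1[G]$. $\square$

**Proof of Theorem C.** **Step 1** fits $T$ into the construction. Take $I=\{n\}$ and let $T_n$ be an isomorphic copy of $T$ inside $V_\omega$, identified with $T$. Let $rk(t)$ be the maximal number of elements of a chain strictly above $t$. If $t<s$, adding $s$ to a longest chain strictly above $s$ shows $rk(s)<rk(t)$. Also $rk(r)=n$. The elements of a longest chain starting at $r$ have ranks $n,n-1,\dots,0$, so $rk$ is onto $\{0,\dots,n\}$. Thus the requirements of Section 5 hold.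

**Step 2** defines $\pi$. In $V_1[G]$, for a normal measure $U$ on $\kappa=\kappa_n$, let $\pi(U)$ be the unique $s$ with $A_s\cap\kappa\in U$, given by Lemma 8.3 at $\alpha=\kappa$, where $t_\kappa=r$. By Lemma 8.3 $\pi(U)>r$, and $\pi$ is onto $T\setminus\{r\}$ by Lemma 9.1.

**Step 3** transfers exactness into an ultrapower. Let $\pi(U)=s$ and $j:V_1[G]\to M=\mathrm{Ult}(V_1[G],U)$, so $\kappa\in j(A_s\cap\kappa)$. For every $\alpha\in A_s$, Lemmas 8.3 and 9.1 say that each normal measure on $\alpha$ contains $A_q\cap\alpha$ for some $q>s$, and that each $q>s$ occurs. By Łoś the same holds in $M$ at $\kappa$, with $j(A_q\cap\kappa)\cap\kappa=A_q\cap\kappa$ in place of $A_q\cap\alpha$. By Lemma 3.2(b) the normal measures on $\kappa$ in $M$ are exactly the $U'\triangleleft U$. Hence $U'\triangleleft U$ implies $\pi(U')>s=\pi(U)$, and every $q>\pi(U)$ is $\pi(U')$ for some $U'\triangleleft U$. $\square$
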